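# Diagonal forms of the graded Cartan matrices of symmetric groups

## Two blocks at $\ell=2$, worked by hand

The node in row $a$ and column $b$ of a Young diagram has content $b-a$. In this section its residue is its content mod $2$. An addable (removable) $i$-node of $\lambda$ is a node of residue $i$ that can be added to (removed from) $\lambda$ so that a Young diagram remains. "Further to the right" means "of larger content". On formal linear combinations of symbols $|\lambda\rangle$, one for each partition, put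
$$F_i|\lambda\rangle=\sum_\mu v^{N_i^>(\lambda,\mu)}|\mu\rangle ,\tag{1}$$
where $\mu$ runs over the partitions obtained from $\lambda$ by adding one $i$-node $\gamma$, and $N_i^>(\lambda,\mu)$ is the number of addable minus the number of removable $i$-nodes of $\lambda$ strictly to the right of $\gamma$. Declare the $|\lambda\rangle$ orthonormal, and write $q=v^2$.

Start from $|\emptyset\rangle$. Then $F_0|\emptyset\rangle=|1\rangle$. The diagram $(1)$ has two addable nodes, of contents $1$ and $-1$, both of residue $1$. The right one gets exponent $0$; the left one sees one addable node on its right. So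
$$G_1:=F_1F_0|\emptyset\rangle=|2\rangle+v\,|1^2\rangle ,\qquad (G_1,G_1)=1+v^2=1+q .$$

Go on to four boxes. The partition $(2)$ has one addable $0$-node (content $2$), the partition $(1^2)$ has one (content $-2$), and neither has a removable $0$-node. Hence $F_0G_1=|3\rangle+v|1^3\rangle$. The addable $1$-nodes of $(3)$ have contents $3,-1$, those of $(1^3)$ have contents $1,-3$, and there are no removable $1$-nodes. So
$$G_2:=F_1F_0F_1F_0|\emptyset\rangle=|4\rangle+v|3,1\rangle+v|2,1^2\rangle+v^2|1^4\rangle .$$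
For a second vector compute $F_1^2|1\rangle=F_1(|2\rangle+v|1^2\rangle)$. In $(2)$ the addable $1$-node of content $-1$ has the removable $1$-node of content $1$ on its right, so $F_1|2\rangle=v^{-1}|2,1\rangle$; also $F_1|1^2\rangle=|2,1\rangle$. Thus $F_1^2|1\rangle=(v+v^{-1})|2,1\rangle$, and the divided power $F_1^{(2)}=F_1^2/(v+v^{-1})$ gives $|2,1\rangle$. This partition has three addable $0$-nodes, of contents $2,0,-2$, so
$$G_3:=F_0F_1^{(2)}F_0|\emptyset\rangle=|3,1\rangle+v|2^2\rangle+v^2|2,1^2\rangle .$$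
The Gram matrix of $(G_2,G_3)$ is
$$C=\begin{pmatrix}(1+q)^2& v(1+q)\\ v(1+q)&1+q+q^2\end{pmatrix}.$$
Reduce it by row and column operations over $\mathbb Z[v,v^{-1}]$. Row $2$ minus $v$ times row $1$ is $(-vq(1+q),\,1)$. Now use the entry $1$: subtract $v(1+q)$ times the new row $2$ from row $1$, then add $vq(1+q)$ times column $2$ to column $1$. The result is
$$\mathrm{diag}\big((1+q)^2(1+q^2),\;1\big).$$

The matrices $(1+q)$ and $C$ are, as recalled below, the graded Cartan matrices of the blocks of weight $1$ and $2$ at $\ell=2$. In weight $2$ the determinant is $(1+q)^2(1+q^2)$, and all of it sits in one entry. It could have been otherwise: $\mathrm{diag}((1+q)^2,1+q^2)$ has the same determinant, but is not equivalent to $C$. Its entries vanish under $\mathbb Z[v^{\pm1}]\to\mathbb F_2$, $v\mapsto1$, while the entries of $C$ generate the unit ideal. So we ask: does the graded Cartan matrix always have a diagonal form over $\mathbb Z[v,v^{-1}]$, and if so, which factor goes into which entry?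

## Equivalence over $\mathbb Z[v,v^{-1}]$ and the predicted entries

Let $\mathscr A=\mathbb Z[v,v^{-1}]$, whose units are $\pm v^j$. For $n,k\ge1$ put
$$[n]_k=\frac{v^{kn}-v^{-kn}}{v^k-v^{-k}},$$
which up to a unit is $1+v^{2k}+\dots+v^{2k(n-1)}=\frac{1-q^{kn}}{1-q^k}$. For a partition $\lambda$, $m_n(\lambda)$ is the number of parts equal to $n$; $\mathsf{Par}(s)$ is the set of partitions of $s$; $u(k,n)$ is the number of $k$-tuples of partitions of total size $n$, with $u(0,n)=\delta_{n,0}$. For a prime $p$, $\nu_p$ is the $p$-adic valuation and $a_p(n)=n/p^{\nu_p(n)}$. In a multiset, $\{x\}^m$ is $x$ with multiplicity $m$.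

**Definition (equivalence).** For a square matrix $X$ over a commutative ring $R$ and a finite multiset $M$ of elements of $R$, $X\equiv_RM$ means $X=P\,\mathrm{diag}(M,1,\dots,1)\,Q$ with $P,Q\in GL(R)$, with as many $1$'s as the size of $X$ requires. Two matrices $X,X'$ are equivalent over $R$ if $X=PX'Q$ with $P,Q\in GL(R)$.

Multiplying a diagonal entry by a unit does not change its equivalence class. Over a principal ideal domain every matrix has a diagonal form. The ring $\mathscr A$ is not one, and diagonal forms can fail to exist. Take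
$$X=\begin{pmatrix}2&1+v\\-(1+v)&2\end{pmatrix},\qquad \det X=v^2+2v+5 .$$
The determinant is a prime element of $\mathscr A$ (a primitive quadratic of negative discriminant). If $X$ were equivalent to $\mathrm{diag}(a,b)$, then $ab$ would be prime up to a unit, so $a$ or $b$ would be a unit, and $X$ would be nonzero modulo every maximal ideal. But $X=0$ modulo $(2,1+v)$. So a diagonal form is a real assertion, and it cannot be read off from local data at each prime $\Phi_\delta$ alone.

**Definition (graded Cartan matrix).** For $\ell\ge2$, $d\ge0$, $C^v_{\ell,d}=D^TD$, where $D=(d_{\lambda\mu}(v))$ is the graded decomposition matrix of the block of weight $d$ with empty $\ell$-core of $R^{\Lambda_0}$, the cyclotomic quiver Hecke algebra of type $A^{(1)}_{\ell-1}$ (equivalently, of the Iwahori–Hecke algebra of $\mathfrak S_{\ell d}$ at a primitive $\ell$-th root of unity, with the Brundan–Kleshchev grading). The entries $d_{\lambda\mu}(v)$ are the coefficients of the Lascoux–Leclerc–Thibon canonical basis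 of the level-one Fock space. The matrix has size $u(\ell-1,d)$. For a block with another $\ell$-core, use the corresponding part of the canonical basis.

For $\ell=p^r$ and a partition $\lambda$ put
$$I^{v}_{p,r}(\lambda) = \prod_{n\in\mathbb{N}_{+}\setminus p^r\mathbb{Z}}\ \prod_{k=1}^{m_n(\lambda)}[p^{r+\nu_p(k)-\nu_p(n)}]_{a_p(k)p^{\nu_p(n)}} .$$
The question, from Tsuchioka's "Graded Cartan determinants of the symmetric groups", arXiv:1205.0185 (2012), is whether for each $d\ge0$
$$C^{v}_{\ell,d}\equiv_{\mathscr{A}} \bigsqcup_{s=1}^{d}\bigsqcup_{\lambda\in\mathsf{Par}(s)}\{I^{v}_{p,r}(\lambda)\}^{u(\ell-2,d-s)} .\tag{2}$$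
In the example $p=2$, $r=1$, $d=2$ we have $u(0,d-s)=\delta_{s,2}$, the partition $(2)$ gives $I^v=1$ (empty product), and $(1^2)$ gives $[2]_1[4]_1$, which up to a unit is $(1+q)(1+q+q^2+q^3)=(1+q)^2(1+q^2)$. This agrees with the computation above.

At $v=1$ the factor $[p^a]_k$ becomes $p^a$. Since $\sum_{k\le m}\nu_p(k)=\sum_{t\ge1}\lfloor m/p^t\rfloor$, the element $I^v_{p,r}(\lambda)$ becomes the number with $\log_pI_{p,r}(\lambda)=\sum_{n\notin p^r\mathbb Z}\big((r-\nu_p(n))m_n(\lambda)+\sum_{t\ge1}\lfloor m_n(\lambda)/p^t\rfloor\big)$. With these numbers (2) turns into the formula conjectured by Hill for the ungraded Cartan matrix over $\mathbb Z$, which is equivalent to the Külshammer–Olsson–Robinson conjecture.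

The answer to the question is yes, and a version holds for all $\ell\ge2$. For $N,k\ge1$ let $a_N(k)$ be the largest divisor of $k$ coprime to $N$. For $n\ge1$ put $g_n=\gcd(\ell,n)$, $N_n=\ell/g_n$ and
$$J_n(m)=\prod_{k=1}^{m}\frac{1-q^{\ell k}}{1-q^{\,g_n a_{N_n}(k)}},\qquad I^v_\ell(\lambda)=\prod_{n\ge1}J_n(m_n(\lambda)).\tag{3}$$
Since $g_na_{N_n}(k)\mid\ell k$, each factor is a quantum integer up to a unit. If $\ell\mid n$, then $N_n=1$, $a_1(k)=k$ and $J_n(m)=1$. If $\ell=p^r\nmid n$, then $g_n=p^{\nu_p(n)}$, $N_n$ is a positive power of $p$, so $a_{N_n}(k)=a_p(k)$. As $p^{r+\nu_p(k)-\nu_p(n)}\cdot a_p(k)p^{\nu_p(n)}=p^rk$, the $k$-th factor is $[p^{r+\nu_p(k)-\nu_p(n)}]_{a_p(k)p^{\nu_p(n)}}$ up to a unit. So $I^v_{p^r}(\lambda)=I^v_{p,r}(\lambda)$ up to a unit. For instance, with $\ell=4$, $J_2(2)=\frac{1-q^4}{1-q^2}\cdot\frac{1-q^8}{1-q^2}$, which is $[2]_2[4]_2$ up to a unit.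

**Theorem A.** For all $\ell\ge2$ and $d\ge0$,
$$C^v_{\ell,d}\equiv_{\mathscr A}\bigsqcup_{s=1}^d\bigsqcup_{\lambda\in\mathsf{Par}(s)}\{I^v_\ell(\lambda)\}^{u(\ell-2,d-s)} .$$
The same holds for the block of weight $d$ with any $\ell$-core. For $\ell=p^r$ this is (2), for every prime $p$, every $r\ge1$ and every $d\ge0$.

**Theorem B.** Let $\Lambda$ be the ring of symmetric functions over $\mathbb Z$, $\Lambda_{\mathscr A}=\mathscr A\otimes\Lambda$, and let $\varphi$ be the $\mathscr A$-algebra endomorphism of $\Lambda_{\mathscr A}$ with $H(\xi)=\sum_rh_r\xi^r\mapsto\prod_{i=0}^{\ell-1}H(q^i\xi)$, that is, $p_k\mapsto\frac{1-q^{\ell k}}{1-q^k}p_k$. The matrix of $\varphi$ on the degree-$s$ part $\Lambda_{\mathscr A,s}$ is equivalent over $\mathscr A$ to $\mathrm{diag}(I^v_\ell(\lambda))_{\lambda\in\mathsf{Par}(s)}$.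

The proof has two halves. The first shows that the graded Cartan matrix is equivalent to a direct sum of copies of the operators $\varphi|_{\Lambda_{\mathscr A,s}}$. The second diagonalizes $\varphi$.

## Matrices acting on symmetric functions

Recall $H(\xi)=\exp\sum_k p_k\xi^k/k$ and $E(\xi)=\sum_re_r\xi^r=\exp\sum_k(-1)^{k-1}p_k\xi^k/k$. The Hall form makes Schur functions orthonormal, and $(p_\lambda,p_\mu)=\delta_{\lambda\mu}z_\lambda$ with $z_\lambda=\prod_kk^{m_k}m_k!$.

Put $z=-v$, so $\mathscr A=\mathbb Z[z^{\pm1}]$ and $q=z^2$. Let $\psi^k:\mathscr A\to\mathscr A$ be $z\mapsto z^k$. The sign matters: $\psi^k(v)=-z^k$, so $v$ behaves as minus a monomial. Let $\Lambda^{(a)}$ be the $a$-fold tensor power of $\Lambda_{\mathscr A}$ over $\mathscr A$, that is, the polynomial ring in $h_r(X_i)$, $r\ge1$, $1\le i\le a$. It carries the $\mathscr A$-bilinear form $(\,,)$ for which products of Schur functions are orthonormal.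

**Definition (the maps $F(B)$).** For $B=(b_{ij})\in\mathrm{Mat}_{a\times b}(\mathscr A)$ let $F(B):\Lambda^{(a)}\to\Lambda^{(b)}$ be the algebra map with $p_k(X_i)\mapsto\sum_j\psi^k(b_{ij})p_k(X_j)$; $F_d(B)$ is its degree-$d$ part.

It is defined over $\mathscr A$: if $b_{ij}=\sum_cb_{ij,c}z^c$ with $b_{ij,c}\in\mathbb Z$, exponentiating gives
$$H_{X_i}(\xi)\mapsto\prod_j\prod_cH_{X_j}(z^c\xi)^{b_{ij,c}} .\tag{4}$$
For the $1\times1$ matrix $\Theta=1+q+\dots+q^{\ell-1}$ we get $F(\Theta)=\varphi$. We need three more properties.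

Functoriality: $F(BB')=F(B')\circ F(B)$ and $F(1)=\mathrm{id}$, because both sides send $p_k(X_i)$ to $\sum_l\psi^k((BB')_{il})p_k(X_l)$. Hence $F_d(B)$ is invertible if $B$ is, and $K=PK'Q$ with $P,Q\in GL(\mathscr A)$ gives $F_d(K)=F_d(Q)F_d(K')F_d(P)$: equivalent matrices go to equivalent matrices.

Adjoints: the adjoint of $F_d(B)$ is $F_d(B^T)$. Indeed, after tensoring with $\mathbb Q$, $\Lambda^{(a)}$ is the symmetric algebra on the space spanned by the $p_k(X_i)$. The form is the one induced from $(p_k(X_i),p_{k'}(X_j))=k\delta_{kk'}\delta_{ij}$, namely $(w_1\cdots w_m,w_1'\cdots w_m')=\sum_\sigma\prod_i(w_i,w'_{\sigma(i)})$; this gives back $z_\lambda$. A map induced by a linear map of generators has as adjoint the map induced by the adjoint. The adjoint of $p_k(X_i)\mapsto\sum_j\psi^k(b_{ij})p_k(X_j)$ is $p_k(X_j)\mapsto\sum_i\psi^k(b_{ij})p_k(X_i)$.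

Diagonal matrices: $F_d(\mathrm{diag}(b_1,\dots,b_a))=\bigoplus_{d_1+\dots+d_a=d}\bigotimes_iF_{d_i}(b_i)$.

## The Fock space and the abacus

Now $\ell\ge2$ is arbitrary, and residues are contents mod $\ell$. Let $\alpha_i$, $h_i$ $(i\in\mathbb Z/\ell)$ be the simple roots and coroots of $\widehat{\mathfrak{sl}}_\ell$, $\delta=\sum_i\alpha_i$, and $(\cdot|\cdot)$ the invariant form on weights with $(\nu|\alpha_i)=\nu(h_i)$. Let $n_i(\lambda)$ be the number of $i$-nodes of $\lambda$. The vector $|\lambda\rangle$ has weight $\mathrm{wt}(\lambda)=\Lambda_0-\sum_in_i(\lambda)\alpha_i$. By Hayashi and Misra–Miwa, $U_v(\widehat{\mathfrak{sl}}_\ell)$ acts on the Fock space by (1) and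
$$E_i|\mu\rangle=\sum_\lambda v^{-N_i^<(\lambda,\mu)}|\lambda\rangle ,\tag{5}$$
where $\mu/\lambda$ is one $i$-node $\gamma$, and $N_i^<(\lambda,\mu)$ is the number of addable minus removable $i$-nodes of $\lambda$ strictly to the left of $\gamma$. Counting $\gamma$ itself, $N_i^>+N_i^<+1=\mathrm{wt}(\lambda)(h_i)$. (Other conventions transpose all partitions, which only relabels rows and columns of $D$.) Put $F_i^{(k)}=F_i^k/[k]!$ with $[k]=[k]_1$, and similarly $E_i^{(k)}$.

**Lemma 1.** $F_i^{(k)}|\lambda\rangle=\sum_\mu v^{N(\lambda,\mu)}|\mu\rangle$, over $\mu\supset\lambda$ such that $\mu/\lambda$ consists of $k$ $i$-nodes, where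
$$N(\lambda,\mu)=\sum_{\gamma\in\mu/\lambda}\big(\#\{\text{addable }i\text{-nodes of }\mu\text{ right of }\gamma\}-\#\{\text{removable }i\text{-nodes of }\lambda\text{ right of }\gamma\}\big).\tag{6}$$

*Proof.* Induct on $k$; for $k=1$, adding $\gamma$ does not affect the other $i$-nodes. Let $\mu/\lambda=\{\gamma_1,\dots,\gamma_k\}$ from left to right. Going from $\mu$ to $\mu\setminus\gamma_s$ makes $\gamma_s$ addable. So in $N(\lambda,\mu\setminus\gamma_s)$ each of the $s-1$ nodes $\gamma_t$ with $t<s$ sees one more addable node than in $N(\lambda,\mu)$. The removable $i$-nodes of $\mu\setminus\gamma_s$ are those of $\lambda$ and the $\gamma_t$, $t\ne s$. So $N(\mu\setminus\gamma_s,\mu)$ is the $\gamma_s$-term of $N(\lambda,\mu)$ minus $k-s$. Altogether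
$$N(\lambda,\mu\setminus\gamma_s)+N(\mu\setminus\gamma_s,\mu)=N(\lambda,\mu)+(s-1)-(k-s).$$
Since $\sum_{s=1}^kv^{2s-1-k}=[k]$, the identity $F_iF_i^{(k-1)}=[k]F_i^{(k)}$ gives the claim. $\square$

Let $V=U_v|\emptyset\rangle$, the irreducible module $V(\Lambda_0)$, and $V_{\mathscr A}=U^-_{\mathscr A}|\emptyset\rangle$, the $\mathscr A$-span of all products of divided powers $F_i^{(k)}$ applied to $|\emptyset\rangle$. Standard facts: $V_{\mathscr A}$ is stable under all $E_i^{(k)},F_i^{(k)}$ and under the bar involution, the additive map with $\overline{v}=v^{-1}$ that commutes with $E_i,F_i$ and fixes $|\emptyset\rangle$. By Lemma 1, $V_{\mathscr A}$ lies in the $\mathscr A$-span of the $|\lambda\rangle$. The canonical basis $G(\mu)=\sum_\lambda d_{\lambda\mu}(v)|\lambda\rangle$ is a bar-invariant $\mathscr A$-basis of $V_{\mathscr A}$ (Lascoux–Leclerc–Thibon, Kashiwara), with $G(\mu)\equiv|\mu\rangle$ modulo $v$. So *the graded Cartan matrix is the Gram matrix of the $G(\mu)$ in a weight space of $V_{\mathscr A}$,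 for the bilinear form $(\,,)$ with the $|\lambda\rangle$ orthonormal*. In the first section $G_1=G((2))$, $G_2=G((4))$, $G_3=G((3,1))$: they are bar-invariant, being made from divided powers, and have the right form modulo $v$.

**Definition (abacus).** To $\lambda$ associate the bead set $\{\lambda_s-s:s\ge1\}\subset\mathbb Z$. Position $\ell y+i$, $0\le i<\ell$, is row $y$ of runner $i$, and $R_i\subset\mathbb Z$ is the set of occupied rows of runner $i$. There are a unique integer $b_i$ and partition $\lambda^i$ with $R_i=\{\lambda^i_s-s+b_i:s\ge1\}$; and $\sum_ib_i=0$. The core of $\lambda$ is the partition with $R_i=\{y<b_i\}$, and the weight of $\lambda$ is $\sum_i|\lambda^i|$.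

For $\ell=2$ and $\lambda=(2,1)$ the beads are $1,-1,-3,-4,-5,\dots$. Runner $1$ (odd positions) has rows $0,-1,-2,\dots$, so $b_1=1$; runner $0$ has rows $-2,-3,\dots$, so $b_0=-1$; and $(2,1)$ is a core.

Adding a node of content $c$ moves a bead from $c-1$ to $c$. So adding an $i$-node moves a bead from runner $i-1$ to runner $i$ in the same row if $i\ne0$, and from row $y$ of runner $\ell-1$ to row $y+1$ of runner $0$ if $i=0$. "Right" means larger rows. Following the charges $b_i$ from the empty partition gives $b_i=n_i-n_{i+1}$ (indices mod $\ell$). Hence the residue numbers determine the core, and then, by size, the weight. A rim $\ell$-hook has one node of each residue. So the partitions with core $\kappa$ and weight $d$ are exactly those of weight $\mathrm{wt}(\kappa)-d\delta$.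

A core never has both addable and removable $i$-nodes, since on the two runners concerned one set of rows contains the other. If a core $\kappa\ne\emptyset$ has $m>0$ removable $i$-nodes, removing all of them interchanges the two runners and gives a smaller core $\kappa'$ with $m$ addable and no removable $i$-nodes. So $\mathrm{wt}(\kappa)=s_i\,\mathrm{wt}(\kappa')$, and $F_i^{(m)}|\kappa'\rangle=|\kappa\rangle$ by Lemma 1 with exponent $0$. By induction $|\kappa\rangle\in V_{\mathscr A}$. Since $s_i\delta=\delta$, $\mathrm{wt}(\kappa)-d\delta$ is obtained from $\Lambda_0-d\delta$ by a sequence of simple reflections.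

## Simple reflections preserve the equivalence class

Why leave the block with empty core at all? The obvious plan is to find an $\mathscr A$-basis of $V_{\mathscr A,\Lambda_0-d\delta}$ by writing $|\lambda\rangle$ as $\prod_is_{\lambda^i}(X_i)$ and hoping that words of weight $-\delta$ in the $F_i$ act by multiplication. For $\ell=2$ and empty core this fails in degree $2$. In this notation $(2)$ and $(1^2)$ are $s_1(X_1)$ and $s_1(X_0)$, while $(4),(3,1),(2^2),(2,1^2),(1^4)$ are $s_2(X_1)$, $s_2(X_0)$, $s_1(X_0)s_1(X_1)$, $s_{11}(X_1)$, $s_{11}(X_0)$. So $F_1F_0\cdot1=s_1(X_1)+v\,s_1(X_0)$. If $F_1F_0$ were a multiplication operator, $(F_1F_0)^2\cdot1$ would contain $2v\,s_1(X_0)s_1(X_1)$; but $G_2$ does not contain $|2^2\rangle$. The runners overlap too much. The cure is a core whose runners are far apart, and for this we must know that the core does not matter.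

**Proposition 2.** For a weight $\nu$ of $V$ let $M_\nu$ be the Gram matrix of $(\,,)$ in some $\mathscr A$-basis of $V_{\mathscr A,\nu}$. Then $M_\nu$ and $M_{s_i\nu}$ are equivalent over $\mathscr A$. Consequently the graded Cartan matrices of all blocks of weight $d$ are equivalent to each other, and to $M_{\mathrm{wt}(\kappa)-d\delta}$ for any core $\kappa$ and any $\mathscr A$-basis.

**Step 1: a form for which $E_i$ and $F_i$ are adjoint.** The form $(\,,)$ misses this by a power of $v$, and we absorb the power. Put $\epsilon(\nu)=\frac12\big((\Lambda_0|\Lambda_0)-(\nu|\nu)\big)$. Then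
$$\epsilon(\nu-\alpha_i)-\epsilon(\nu)=(\nu|\alpha_i)-1=\nu(h_i)-1,$$
so $\epsilon$ is an integer on weights, and $\epsilon(s_i\nu)=\epsilon(\nu)$. By (1), (5) and $N_i^>=\nu(h_i)-1-N_i^<$ we have $(F_ix,y)=v^{\nu(h_i)-1}(x,E_iy)$ for $x$ of weight $\nu$. Define $(x,y)_c=v^{-\epsilon(\nu)}(x,y)$ for $x,y\in V_\nu$, with different weight spaces orthogonal. It is symmetric, and
$$(F_ix,y)_c=v^{-\epsilon(\nu)-\nu(h_i)+1}\,v^{\nu(h_i)-1}(x,E_iy)=(x,E_iy)_c .$$
Finally put $\langle x,y\rangle=(\bar x,y)_c$. Then $\langle ax,by\rangle=\bar a\,b\,\langle x,y\rangle$. Since bar commutes with $E_i$ and $F_i$ and $(\,,)_c$ is symmetric, $\langle F_ix,y\rangle=\langle x,E_iy\rangle$ and $\langle E_ix,y\rangle=\langle x,F_iy\rangle$.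

**Step 2: an isomorphism of lattices.** We need an isomorphism $V_{\mathscr A,\nu}\to V_{\mathscr A,s_i\nu}$. Take Lusztig's operator $T=T''_{i,1}$ (*Introduction to Quantum Groups*, 5.2.1): on vectors $x$ with $h_i$-weight $n$,
$$Tx=\sum_{-a+b-c=n}(-1)^bv^{b-ac}E_i^{(a)}F_i^{(b)}E_i^{(c)}x,\qquad T^{-1}x=\sum_{a-b+c=n}(-1)^bv^{ac-b}F_i^{(a)}E_i^{(b)}F_i^{(c)}x ;$$
the second is $T'_{i,-1}$, and it is inverse to $T$ by loc. cit. 5.2.3. The sums are finite on each vector of $V$, and both operators preserve $V_{\mathscr A}$. So $T:V_{\mathscr A,\nu}\to V_{\mathscr A,s_i\nu}$ is an isomorphism.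

**Step 3: $T$ is an isometry of $\langle\,,\rangle$.** This is what transports Gram matrices. $V$ is integrable, so each weight space is spanned over $\mathbb Q(v)$ by vectors $F_i^{(k)}\eta$ with $\eta\neq0$ a weight vector, $E_i\eta=0$, of $h_i$-weight $n\ge0$, $0\le k\le n$. Iterating $E_iF_i^{(b)}\eta=[n-b+1]F_i^{(b-1)}\eta$ gives, with the balanced Gaussian binomial,
$$E_i^{(a)}F_i^{(b)}\eta=\binom{n-b+a}{a}_{\!v}F_i^{(b-a)}\eta ,$$
which is $0$ for $a>b$; also $F_i^{(b)}F_i^{(k)}=\binom{b+k}{b}_vF_i^{(b+k)}$. Substituting in the formula for $T$, and noting $k-c+b-a=k+(n-2k)=n-k$, we get $TF_i^{(k)}\eta=t_{n,k}F_i^{(n-k)}\eta$ with $t_{n,k}\in\mathscr A$ depending only on $n,k$. In the same way $T^{-1}F_i^{(n-k)}\eta=t'F_i^{(k)}\eta$ with $t'\in\mathscr A$. As $F_i^{(k)}\eta\ne0$, $t_{n,k}t'=1$, so $t_{n,k}=\pm v^j$ and $\overline{t_{n,k}}\,t_{n,k}=1$.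

Let $x=F_i^{(k)}\eta$ and $x'=F_i^{(k')}\eta'$ have the same weight, where $\eta'$ has $h_i$-weight $n'$; so $n-2k=n'-2k'$. If $k>k'$, then $\langle x,x'\rangle=\langle\eta,E_i^{(k)}F_i^{(k')}\eta'\rangle=0$; if $k<k'$, then $\langle x,x'\rangle=\langle E_i^{(k')}F_i^{(k)}\eta,\eta'\rangle=0$. If $k=k'$, then $n=n'$ and $\langle x,x'\rangle=\binom nk_v\langle\eta,\eta'\rangle$. Apply this to $Tx,Tx'$. If $k\ne k'$, then $n-k=k+(n-2k)$ and $n'-k'=k'+(n-2k)$ differ, so $\langle Tx,Tx'\rangle=0=\langle x,x'\rangle$. If $k=k'$, then $\langle Tx,Tx'\rangle=\overline{t_{n,k}}\,t_{n,k}\binom n{n-k}_v\langle\eta,\eta'\rangle=\langle x,x'\rangle$.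

**Step 4: back to $M_\nu$.** We compare the Gram matrices of the two forms. Let $(x_a)$ be an $\mathscr A$-basis of $V_{\mathscr A,\nu}$ and $\bar x_a=\sum_cR_{ca}x_c$. As $V_{\mathscr A}$ is bar-stable and bar is an involution, $R\in GL(\mathscr A)$. The Gram matrix of $\langle\,,\rangle$ is $v^{-\epsilon(\nu)}R^TM_\nu$, so it is equivalent to $M_\nu$. The bases $(x_a)$ and $(Tx_a)$ have the same Gram matrix for $\langle\,,\rangle$, and changing the basis replaces a Gram matrix $G$ by $\bar P^TGP$ with $P\in GL(\mathscr A)$. So $M_\nu$ and $M_{s_i\nu}$ are equivalent. In the bases $G(\mu)$ the $M_\nu$ are the graded Cartan matrices, and all $\mathrm{wt}(\kappa)-d\delta$ are linked by simple reflections. $\square$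

## The lattice for a core with separated runners

Let $d\ge1$, and let $\kappa$ be the core with $b_i=d(2i-\ell+1)$, so that $\sum_ib_i=0$ and $b_i-b_{i-1}=2d$ for $1\le i\le\ell-1$. For $\lambda$ with core $\kappa$ and weight $\le d$, each $\lambda^i$ has at most $d$ parts, all at most $d$. Hence
$$R_i\supset\{y<b_i-d\},\qquad R_i\subset\{y<b_i+d\},\qquad R_{i-1}\subset R_i\ \ (1\le i\le\ell-1),\tag{7}$$
the last because $b_{i-1}+d=b_i-d$. For $e\le d$ identify the $\mathscr A$-span of the $|\lambda\rangle$ of core $\kappa$ and weight $e$ with the degree-$e$ part of $\Lambda^{(\ell)}$ in variable sets $X_0,\dots,X_{\ell-1}$, by $|\lambda\rangle\mapsto\prod_is_{\lambda^i}(X_i)$. This is an isometry. For $1\le j\le\ell-1$ put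
$$A_j^{(k)}=F_j^{(k)}\;F_{j+1}^{(k)}\cdots F_{\ell-1}^{(k)}\;F_{j-1}^{(k)}\cdots F_1^{(k)}F_0^{(k)} .$$

**Proposition 3.** On the weight-$e$ part, $e+k\le d$, the operator $A_j^{(k)}$ is multiplication by
$$Q_{j,k}=\sum_{a+b=k}v^b\,e_a(X_j)\,h_b(X_{j-1}).\tag{8}$$

As a check take $\ell=2$, $d=1$, $\kappa=(2,1)$. We know $F_0|2,1\rangle=|3,1\rangle+v|2^2\rangle+v^2|2,1^2\rangle$. The only addable $1$-node of $(3,1)$ has content $3$: $F_1|3,1\rangle=|4,1\rangle$. The partition $(2^2)$ has no addable $1$-node. For $(2,1^2)$ the addable $1$-node of content $-3$ has the removable $1$-node of content $1$ on its right: $F_1|2,1^2\rangle=v^{-1}|2,1^3\rangle$. So $A_1^{(1)}|2,1\rangle=|4,1\rangle+v|2,1^3\rangle$. Here $(4,1)$ arises from $\kappa$ by moving the bead $1$ to $3$ on runner $1$, and $(2,1^3)$ by moving $-4$ to $-2$ on runner $0$. The result is $e_1(X_1)+v\,h_1(X_0)$, as claimed.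

*Proof of Proposition 3.* Let $\lambda$ have core $\kappa$, weight $e$ and bead sets $R_i$.

**Step 1: follow all choices of beads.** We determine which sequences of moves are possible.

First, $F_0^{(k)}$: choose $S\subset R_{\ell-1}$, $|S|=k$, such that $S':=S+1$ is disjoint from $R_0$. Runner $\ell-1$ becomes $R_{\ell-1}\setminus S$, runner $0$ becomes $R_0\cup S'$.

Then $F_i^{(k)}$ for $i=1,\dots,j-1$: runner $i$ is still $R_i$, and runner $i-1$ is $R_{i-1}\cup S'$. We choose $k$ elements of $R_{i-1}\cup S'$ outside $R_i\supset R_{i-1}$, so they must be all of $S'$, and we need $S'\cap R_i=\emptyset$. Then runner $i-1$ becomes $R_{i-1}$ again and runner $i$ becomes $R_i\cup S'$.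

Then $F_i^{(k)}$ for $i=\ell-1,\dots,j+1$, in this order: runner $i$ is $R_i\setminus S$ with $S\subset R_i$, and runner $i-1$ is $R_{i-1}$. We choose $k$ elements of $R_{i-1}\subset R_i$ outside $R_i\setminus S$, so they are all of $S$, and we need $S\subset R_{i-1}$. Then runner $i$ becomes $R_i$ again and runner $i-1$ becomes $R_{i-1}\setminus S$.

Finally $F_j^{(k)}$: runner $j-1$ is $R_{j-1}\cup S'$ and runner $j$ is $R_j\setminus S$, with $S'\cap R_{j-1}=\emptyset$ and $S\subset R_j$. By (7) these two conditions imply all previous ones. We choose $U\subset R_{j-1}\cup S'$ with $|U|=k$ and $U\cap(R_j\setminus S)=\emptyset$. The result is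
$$R_{j-1}^*=(R_{j-1}\cup S')\setminus U,\qquad R_j^*=(R_j\setminus S)\cup U,$$
with the other runners unchanged. The resulting partition has weight $\mathrm{wt}(\kappa)-(e+k)\delta$, hence core $\kappa$ and weight $e+k\le d$, and (7) holds for it too.

**Step 2: $U$ is forced, and the two runners decouple.** Let $\sigma=b_{j-1}+d=b_j-d$. By (7), every row $<\sigma$ lies in $R_j$ and in $R_j^*$, and no row $\ge\sigma$ lies in $R_{j-1}$ or $R^*_{j-1}$. Write $X_<$, $X_\ge$ for the parts of a set in rows $<\sigma$, $\ge\sigma$. Then $U_<\subset S_<$, as $U$ avoids $R_j\setminus S$; and $S_<\subset U$, as $R_j^*$ contains all rows $<\sigma$. Also $U_\ge\subset S'_\ge$, as $R_{j-1}$ has no rows $\ge\sigma$; and $S'_\ge\subset U$, as $R^*_{j-1}$ has none. So $U=S_<\cup S'_\ge$. Since $|U|=k=|S|$, $|S'_\ge|=|S_\ge|$. But $|S'_\ge|$ is $|S_\ge|$ plus $1$ if $\sigma-1\in S$, so $\sigma-1\notin S$, and $S'_<=S_<+1$, $S'_\ge=S_\ge+1$. Put $b=|S_<|$, $a=|S_\ge|$. Besides $\sigma-1\notin S$ the conditions become: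

* low: $(S_<+1)\cap R_{j-1}=\emptyset$, $\;S_<\subset R_{j-1}\cup(S_<+1)$, and the result is $R_{j-1}^*=(R_{j-1}\cup(S_<+1))\setminus S_<$;
* high: $S_\ge\subset R_j$, $\;(S_\ge+1)\cap(R_j\setminus S_\ge)=\emptyset$, and the result is $R_j^*=(R_j\setminus S_\ge)\cup(S_\ge+1)$.

Conversely, any $S$ satisfying these, with $U=S_<\cup S'_\ge$, is an allowed choice.

**Step 3: the moves are Pieri strips.** High part: moving a set of $a$ beads up by one without collision means adding a vertical strip of size $a$ to $\lambda^j$. All vertical strips of size $a$ occur. Indeed the index $s$ of a moved bead is at most the number of parts of the new partition, so $s\le e+a\le d$, and the bead is in a row $\ge b_j-d=\sigma$.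

Low part: decompose $S_<$ into maximal runs $[x,x+m-1]$. Since $x-1\notin S_<$, the row $x$ is not in $S_<+1$, so $x\in R_{j-1}$. The rows $x+1,\dots,x+m$ are in $S_<+1$, hence not in $R_{j-1}$. The effect is to move the bead $x$ to $x+m$, below the original position of the next bead. If the bead has index $s$, this says $\mu_s\le\lambda_{s-1}$ for the parts of the old and new partitions of runner $j-1$. So a horizontal strip of size $b$ is added to $\lambda^{j-1}$. Conversely, a horizontal strip moves beads $r_s\to r_s+m_s<r_{s-1}$ and gives $S_<=\bigcup_s[r_s,r_s+m_s-1]$. These intervals are not adjacent, so they are the maximal runs, and the low conditions hold. Its elements are at most $(b_{j-1}+e-1)+(k-1)\le b_{j-1}+d-2=\sigma-2$. So $S_<$ is low and $\sigma-1\notin S$.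

Thus each pair (vertical strip of size $a$ on $\lambda^j$, horizontal strip of size $b$ on $\lambda^{j-1}$) with $a+b=k$ arises from exactly one sequence of choices. By Pieri's rules it remains to show that the total exponent of $v$ is $b$.

**Step 4: the exponent of $v$.** For a set $X$ write $X(>s)=\#\{y\in X:y>s\}$. For two adjacent runners a pair of positions is addable if only the left one is occupied and removable if only the right one is. By (6), each move counts the addable pairs left over after the move and the removable pairs before it.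

* $F_0^{(k)}$, pairs indexed by the row $y$ on runner $\ell-1$. There are no removable pairs: by (7), $R_0-1\subset\{y<b_0+d\}\subset R_{\ell-1}$. The addable pairs left over are the $y\in R_{\ell-1}\setminus S$ with $y+1\notin R_0$; and $y+1\in R_0$ implies $y\in R_{\ell-1}\setminus S$, as $S'\cap R_0=\emptyset$. So the exponent is $\sum_{s\in S}\big(R_{\ell-1}(>s)-S(>s)-R_0(>s+1)\big)$.
* $F_i^{(k)}$, $1\le i\le j-1$: the addable pairs are exactly $S'$, all chosen; the removable ones are $R_i\setminus R_{i-1}$. The exponent is $-\sum_{s\in S}\big(R_i(>s+1)-R_{i-1}(>s+1)\big)$.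
* $F_i^{(k)}$, $j+1\le i\le\ell-1$: the addable pairs are exactly $S$, all chosen; the removable ones are $R_i\setminus R_{i-1}$, as $S\subset R_{i-1}$. The exponent is $-\sum_{s\in S}\big(R_i(>s)-R_{i-1}(>s)\big)$.
* $F_j^{(k)}$: the addable pairs are $(R_{j-1}\cup S')\setminus(R_j\setminus S)=S_<\cup S'_\ge=U$, all chosen. The exponent is $-\sum_{u\in U}W(>u)$ with $W=(R_j\setminus S)\setminus(R_{j-1}\cup S')$. Here $W_<$ is the complement of $R_{j-1}\cup S'_<$ in the rows $<\sigma$, because $S_<\subset R_{j-1}\cup S'_<$; and $W_\ge=(R_j)_\ge\setminus S_\ge$.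

The first three contributions telescope to $\sum_{s\in S}\big(R_j(>s)-R_{j-1}(>s+1)-S(>s)\big)$. We pair its terms with those of the last one.

For $s\in S_<$ take $u=s$. Let $w=\#\{y:s<y<\sigma\}$ and $\rho=|(R_j)_\ge|$. Since $s+1\notin R_{j-1}$, the first term is $w+\rho-R_{j-1}(>s)-S_<(>s)-a$. Moreover $W(>s)=w-R_{j-1}(>s)-S'_<(>s)+\rho-a$. The difference is $S'_<(>s)-S_<(>s)=1$, because $S'_<(>s)=\#\{s'\in S_<:s'\ge s\}$.

For $s\in S_\ge$ take $u=s+1$. Here $R_{j-1}(>s+1)=0$, and the difference is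
$$\big(R_j(>s)-S(>s)\big)-\big(R_j(>s+1)-S(>s+1)\big),$$
which is $1$ or $0$ according to whether $s+1\in R_j$, minus $1$ or $0$ according to whether $s+1\in S$. If $s+1\in S$ then $s+1\in R_j$, as $s+1\in S_\ge\subset R_j$; and if $s+1\in R_j$ then $s+1\in S$, because $(S_\ge+1)\cap(R_j\setminus S_\ge)=\emptyset$. So the difference is $0$.

The total exponent is $|S_<|=b$. $\square$

Let $B$ be the $(\ell-1)\times\ell$ matrix with rows $1,\dots,\ell-1$, columns $0,\dots,\ell-1$, $B_{jj}=1$, $B_{j,j-1}=-z$ and zeros elsewhere. Then $F(B)$ sends $p_k(X_j)\mapsto p_k(X_j)-z^kp_k(X_{j-1})$. In $E_{X_j}(\xi)$ the extra factor is $\exp\sum_k(-1)^{k-1}(-z^k)p_k(X_{j-1})\xi^k/k=\exp\sum_k(-z\xi)^kp_k(X_{j-1})/k$. So $E_{X_j}(\xi)\mapsto E_{X_j}(\xi)\,H_{X_{j-1}}(-z\xi)$. As $-z=v$, this says $e_k(X_j)\mapsto Q_{j,k}$; here the choice $z=-v$ pays off.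

**Proposition 4.** Let $\nu=\mathrm{wt}(\kappa)-d\delta$. Then $V_{\mathscr A,\nu}=L:=F_d(B)(\Lambda_d^{(\ell-1)})$. Hence the graded Cartan matrix of every block of weight $d$ is equivalent over $\mathscr A$ to $F_d(K)$, $K=BB^T$.

*Proof.* The lattice $L$ is spanned by the products of $Q_{j,k}$'s of total degree $d$, since products of $e_k(X_j)$'s span $\Lambda^{(\ell-1)}_d$. By Proposition 3 these are obtained by applying products of the $A_j^{(k)}$ to $|\kappa\rangle\in V_{\mathscr A}$. So $L\subset V_{\mathscr A,\nu}\subset\Lambda_d^{(\ell)}$.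

For the converse we show that $L$ is saturated. Deleting column $0$ of $B$ gives a unitriangular matrix $B'$. So $F_d(B)$ followed by $X_0\mapsto0$ is the invertible map $F_d(B')$, and $F_d(B)$ has a left inverse over $\mathscr A$. Therefore $L$ has rank $u(\ell-1,d)$. With $\mathbb K=\mathrm{Frac}\,\mathscr A$, if $x=F_d(B)(y)$ lies in $\Lambda_d^{(\ell)}$ and $y\in\mathbb K\otimes\Lambda_d^{(\ell-1)}$, the left inverse gives $y\in\Lambda_d^{(\ell-1)}$. That is, $(\mathbb K\otimes L)\cap\Lambda_d^{(\ell)}=L$. The rank of $V_{\mathscr A,\nu}$ is also $u(\ell-1,d)$: this is the size of $C^v_{\ell,d}$, and ranks are invariant under simple reflections by Step 2 of Proposition 2. So $V_{\mathscr A,\nu}\subset(\mathbb K\otimes L)\cap\Lambda^{(\ell)}_d=L$.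

By the adjoint property, the Gram matrix of $(\,,)$ on $L$ in the basis $F_d(B)(\text{products of Schur functions})$ is the matrix of $F_d(B^T)\circ F_d(B)=F_d(BB^T)$. Apply Proposition 2. $\square$

## From the tridiagonal matrix to the operator $\varphi$

The matrix $K$ is tridiagonal of size $\ell-1$, with diagonal entries $1+z^2$ and off-diagonal entries $-z$. Expanding, the determinants $D_n$ of such $n\times n$ matrices satisfy $D_n=(1+z^2)D_{n-1}-z^2D_{n-2}$. With $D_0=1$, $D_1=1+z^2$ this gives $D_n=1+z^2+\dots+z^{2n}$, so $\det K=\Theta$. The submatrix on rows $1,\dots,\ell-2$ and columns $2,\dots,\ell-1$ is triangular with unit diagonal entries $-z$. So row and column operations over $\mathscr A$ turn this submatrix into an identity block and clear the rest of its rows and columns, and the one remaining entry is $\Theta$ up to a unit. Hence $K=P\,\mathrm{diag}(1,\dots,1,\Theta)\,Q$ with $P,Q\in GL_{\ell-1}(\mathscr A)$. (For $\ell=2$, $K=(\Theta)$.)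

Now apply $F_d$. The properties of $F$, together with $F(1)=\mathrm{id}$, show that for $d\ge1$, and trivially for $d=0$, the graded Cartan matrix of every block of weight $d$ is equivalent over $\mathscr A$ to
$$\bigoplus_{s=0}^dF_s(\Theta)^{\oplus u(\ell-2,d-s)},\qquad F_s(\Theta)=\varphi|_{\Lambda_{\mathscr A,s}} .\tag{9}$$
The summand $s=0$ contributes only $1$'s. So *Theorem B implies Theorem A*.

## Two bases that do not diagonalize $\varphi$

Take $\ell=2$. Then $\varphi(H(\xi))=H(\xi)H(q\xi)$ gives $\varphi(h_1)=(1+q)h_1$ and $\varphi(h_2)=(1+q^2)h_2+qh_1^2$. In the basis $(h_1^2,h_2)$ of degree $2$,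
$$[\varphi]=\begin{pmatrix}(1+q)^2&q\\0&1+q^2\end{pmatrix}.$$

The first idea is to use power sums, since $\varphi$ is diagonal on them, with entries $(1+q)^2$ for $p_1^2$ and $1+q^2$ for $p_2$. But power sums are not an $\mathscr A$-basis of $\Lambda_{\mathscr A}$, and $\mathrm{diag}((1+q)^2,1+q^2)$ is the wrong diagonal form: $[\varphi]$ has the unit entry $q$. Only the determinant survives, and we shall use it.

The second idea stays integral. We have $\varphi(h_1)=(1+q)Z_1$ with $Z_1=h_1$, and $\varphi(h_2)=1\cdot Z_2$, so $\varphi(h_1^2)=(1+q)^2Z_1^2$. If $Z_1^2,Z_2$ formed a basis, we would get $\mathrm{diag}((1+q)^2,1)$. But the determinant of $(Z_1^2,Z_2)$ in $(h_1^2,h_2)$ is $1+q^2$, and that is exactly the missing factor. The product $Z_1^2$ is the wrong degree-$2$ expression in $Z_1$. Try $h_2$ instead: since $\varphi^{-1}(h_2)=\frac{1}{1+q^2}\big(h_2-\frac{q}{(1+q)^2}h_1^2\big)$,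
$$\varphi^{-1}\big((1+q)^2(1+q^2)\cdot(-q^{-1}h_2)\big)=h_1^2-q^{-1}(1+q)^2h_2 .$$
So with $x_{(1^2)}=-q^{-1}h_2$ and $x_{(2)}=Z_2$, both $(x_{(1^2)},x_{(2)})$ and their rescaled preimages $\big(h_1^2-q^{-1}(1+q)^2h_2,\;h_2\big)$ are $\mathscr A$-bases: the first determinant is $0\cdot(1+q^2)-(-q^{-1})q=1$, the second matrix is unitriangular. This gives $\mathrm{diag}((1+q)^2(1+q^2),1)$.

In general we replace $Z_n^m$ by $f[Z_n]$, a plethysm with a well-chosen symmetric function $f$ of degree $m$. It must be chosen so that $\varphi^{-1}(J_n(m)f[Z_n])$ is integral and starts with $h_n^m$. Integrality and unitriangularity on one side, plus the determinant, then give the result. It remains to find $f$.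

## Dividing $\varphi(h_n)$, and plethysm

Extend $\psi^k$ to $\mathbb K$, and to $\Lambda_{\mathbb K}$ by $\psi^k(p_j)=p_{jk}$.

**Definition (plethystic substitution).** For $U\in\Lambda_{\mathbb K}$ let $f\mapsto f[U]$ be the $\mathbb K$-algebra map $\Lambda_{\mathbb K}\to\Lambda_{\mathbb K}$ with $p_k\mapsto\psi^k(U)$. For $U\in\mathbb K$, $f[U]\in\mathbb K$.

For instance, $p_2[qh_1]=q^2p_2$, and $h_2=\frac12(p_1^2+p_2)$ gives $h_2\big[\frac1{1+q}\big]=\frac12\big(\frac1{(1+q)^2}+\frac1{1+q^2}\big)=\frac{1+q+q^2}{(1+q)^2(1+q^2)}$. The coefficients of $f$ are untouched.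

Two facts. If $f\in\Lambda_{\mathscr A}$ and $U\in\Lambda_{\mathscr A}$ has positive degree, then $f[U]\in\Lambda_{\mathscr A}$: write $U=\sum_ic_iy_i$ with distinct monomials $y_i$ in $z^{\pm1}$ and the variables, $c_i\in\mathbb Z$; then $\sum_rh_r[U]\xi^r=\prod_i(1-y_i\xi)^{-c_i}$. And $\varphi$ commutes with $\psi^k$, since both $\varphi\psi^k$ and $\psi^k\varphi$ send $p_j$ to $\frac{1-q^{\ell jk}}{1-q^{jk}}p_{jk}$ and agree on scalars. So $\varphi^{\pm1}(f[U])=f[\varphi^{\pm1}(U)]$ over $\mathbb K$.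

**Lemma 5.** Let $c_n=\frac{1-q^\ell}{1-q^{g_n}}$. Then $\varphi(h_n)\in c_n\Lambda_{\mathscr A}$.

*Proof.* The coefficients of $\varphi(h_n)$ in the basis $h_\kappa$ lie in $\mathbb Z[q]$, and $c_n=\prod\Phi_\delta(q)$ over $\delta\mid\ell$, $\delta\nmid n$. For such $\delta$ specialize $q$ to a primitive $\delta$-th root of unity $\zeta$. Then $\varphi(p_k)=\sum_{i<\ell}\zeta^{ik}p_k=0$ unless $\delta\mid k$. Every partition of $n$ has a part not divisible by $\delta$, so the specialized $\varphi$ is $0$ in degree $n$. Thus the distinct monic irreducible polynomials $\Phi_\delta$, and hence their product, divide all coefficients. $\square$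

Put $Z_n=\varphi(h_n)/c_n\in\Lambda_{\mathscr A}$ and $Y_n=c_n^{-1}=\frac{1-q^{g_n}}{1-q^\ell}$, so $\varphi^{-1}(Z_n)=Y_nh_n$. Let $f=\sum_\rho f_\rho p_\rho$ have degree $m$. Since $p_\rho[Y_nh_n]=p_\rho[Y_n]\,p_\rho[h_n]$ and $p_\rho=\sum_\mu\chi^\mu_\rho s_\mu$, with $\chi^\mu$ the irreducible characters of $\mathfrak S_m$,
$$\varphi^{-1}(f[Z_n])=f[Y_nh_n]=\sum_{\mu\vdash m}\theta_\mu(f)\,s_\mu[h_n],\qquad\theta_\mu(f)=\sum_\rho f_\rho\,\chi^\mu_\rho\,p_\rho[Y_n].\tag{10}$$
From $s_\nu=\sum_\rho z_\rho^{-1}\chi^\nu_\rho p_\rho$ we get $\theta_\mu(s_\nu)=\sum_\kappa g_{\mu\nu\kappa}\,s_\kappa[Y_n]$, where $\chi^\mu\chi^\nu=\sum_\kappa g_{\mu\nu\kappa}\chi^\kappa$ with integers $g_{\mu\nu\kappa}$ (Kronecker coefficients).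

## The values $s_\kappa[Y]$ and their common denominator

Fix $n$ and write $t=q^{g_n}$, $N=N_n$, $Y=Y_n=\frac{1-t}{1-t^N}$, $J(m)=J_n(m)=\prod_{k\le m}\frac{1-t^{Nk}}{1-t^{a_N(k)}}$. A divisor $\delta$ of $Nk$ is coprime to $N$ if and only if $\delta\mid a_N(k)$. Hence
$$\frac{1-t^{Nk}}{1-t^{a_N(k)}}=\prod_{\delta\mid Nk,\ \gcd(\delta,N)>1}\Phi_\delta(t).$$
We also need the values, with $c(x)$ the content and $h(x)$ the hook length of $x$ and $n(\kappa)=\sum_i(i-1)\kappa_i$:
$$s_\kappa[Y]=t^{N\,n(\kappa)}\prod_{x\in\kappa}\frac{1-t^{1+Nc(x)}}{1-t^{Nh(x)}} .\tag{11}$$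
This is Macdonald, *Symmetric Functions and Hall Polynomials*, I.3 Ex. 3. It follows from the hook-content formula $s_\kappa(1,Q,\dots,Q^{r-1})=Q^{n(\kappa)}\prod_x\frac{1-Q^{r+c(x)}}{1-Q^{h(x)}}$, in which $p_k=\frac{1-Q^{rk}}{1-Q^k}$. Under $p_k\mapsto\frac{1-u^k}{1-Q^k}$ the Schur function $s_\kappa$ is polynomial in $u$, and so is $Q^{n(\kappa)}\prod_x\frac{1-uQ^{c(x)}}{1-Q^{h(x)}}$. They agree for $u=Q^r$, all $r\ge1$, hence always; then put $Q=t^N$, $u=t$.

**Lemma 6.** $J(m)s_\kappa[Y]\in\mathbb Z[t^{\pm1}]$ for all $\kappa\vdash m$. Hence $J_n(m)\theta_\mu(f)\in\mathscr A$ for all $f\in\Lambda_{\mathscr A,m}$ and $\mu\vdash m$.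

*Proof.* If $N=1$, then $Y=1$, $J=1$ and $s_\kappa[1]\in\{0,1\}$. Let $N\ge2$. Then $1+Nc\ne0$ for all contents, and $J(m)s_\kappa[Y]=\pm t^i\prod_\delta\Phi_\delta(t)^{e_\delta}$. We show $e_\delta\ge0$.

Let $\gcd(\delta,N)>1$. Then $\delta\nmid1+Nc$ and $\delta\nmid a_N(k)$. With $\delta'=\delta/\gcd(\delta,N)$ we have $\delta\mid Nk\Leftrightarrow\delta'\mid k$, so $e_\delta=\#\{k\le m:\delta'\mid k\}-\#\{x\in\kappa:\delta'\mid h(x)\}$. This is the multiplicity of $\Phi_{\delta'}(Q)$ in $\prod_{k\le m}(1-Q^k)/\prod_x(1-Q^{h(x)})$, which is a polynomial in $Q$ by the $q$-hook formula. So $e_\delta\ge0$.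

Let $\gcd(\delta,N)=1$. Then $\Phi_\delta$ does not occur in $J(m)$, so $e_\delta$ is the order of $s_\kappa[Y]=\sum_\rho z_\rho^{-1}\chi^\kappa_\rho\prod_i\frac{1-t^{\rho_i}}{1-t^{N\rho_i}}$ at a primitive $\delta$-th root of unity $\varepsilon$. Each $\frac{1-t^r}{1-t^{Nr}}$ is regular there: if $\varepsilon^r=1$ its value is $1/N$; otherwise $\varepsilon^{Nr}\ne1$, as $N$ is prime to $\delta$. So $e_\delta\ge0$.

The second statement follows since $f$ is an $\mathscr A$-combination of Schur functions and $\theta_\mu(s_\nu)=\sum_\kappa g_{\mu\nu\kappa}s_\kappa[Y]$. $\square$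

By Lemma 6, $J(m)$ clears the denominators. The next lemma says that it does so with nothing to spare. In the example $N=2$, $m=2$ we have $J(2)=(1+t)^2(1+t^2)$, $J(2)h_2[Y]=1+t+t^2$ and $J(2)h_1^2[Y]=1+t^2$. Neither is a unit, but their difference is $t$. With $e_2=h_1^2-h_2$, $f=-t^{-1}e_2$ satisfies $J(2)f[Y]=1$.

**Lemma 7.** There is $f\in\Lambda_{\mathscr A,m}$ with $J_n(m)f[Y_n]=1$.

*Proof.* Treat $t$ as an indeterminate. By Lemma 6, $\mathfrak a=\{J(m)f[Y]:f\in\mathbb Z[t^{\pm1}]\otimes\Lambda_m\}$ is an ideal of $\mathbb Z[t^{\pm1}]$. It suffices to show that it is the unit ideal; then put $t=q^{g_n}$. Suppose $\mathfrak a\subset\mathfrak m$ with $\mathfrak m$ maximal. The residue field $k$ is finite, of characteristic $p'$. Let $e$ be the order of $t$ in $k^\times$, so $p'\nmid e$, and let $S$ be the localization at $\mathfrak m$. For $r\ge1$: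

* (i) $1-t^r$ is a unit of $S$ if and only if $e\nmid r$.
* (ii) If $e\mid r$ and $p'\nmid r$, then $1-t^r$ and $1-t^e$ are associates in $S$, because their quotient $1+t^e+\dots+t^{r-e}$ is $r/e\ne0$ in $k$.

In each case we exhibit an element of $\mathfrak a$ that is a unit of $S$, a contradiction. By (11) with $\kappa=(m)$,
$$J(m)h_m[Y]=\prod_{i=0}^{m-1}(1-t^{1+Ni})\Big/\prod_{k=1}^m(1-t^{a_N(k)}).\tag{12}$$

**Case 1: $\gcd(e,N)>1$.** All exponents in (12) are coprime to $N$, hence not divisible by $e$. By (i), (12) is a unit of $S$.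

**Case 2: $\gcd(e,N)=1$ and $p'\nmid N$.** If $\Phi_\delta(t)\in\mathfrak m$, write $\delta=\delta_0p'^b$ with $p'\nmid\delta_0$. Modulo $p'$, $\Phi_\delta$ is a power of $\Phi_{\delta_0}$, whose roots have order $\delta_0$, so $\delta=ep'^b$, which is coprime to $N$. But $J(m)$ is a product of $\Phi_\delta(t)$ with $\gcd(\delta,N)>1$, and $Y^{-1}=\prod_{1\ne\delta\mid N}\Phi_\delta(t)$. So none of these factors lies in $\mathfrak m$, and $J(m)h_1^m[Y]=J(m)Y^m$ is a unit of $S$.

**Case 3: $\gcd(e,N)=1$ and $p'\mid N$.** Let $M=\lfloor m/e\rfloor$, $s=m-Me$, $f=h_{Me}h_1^s$. Then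
$$J(m)f[Y]=\frac{J(m)}{J(Me)}\cdot Y^s\cdot J(Me)h_{Me}[Y].$$
The first factor is $\prod_{Me<k\le m}\frac{1-t^{Nk}}{1-t^{a_N(k)}}$. Here $e\nmid k$, hence $e\nmid Nk$ and $e\nmid a_N(k)$, so it is a unit by (i). If $s>0$, then $e>1$, so $e\nmid N$ and $e\nmid1$, and $Y=\frac{1-t}{1-t^N}$ is a unit. For the third factor use (12) with $Me$ in place of $m$. All exponents are prime to $N$, hence to $p'$. Exactly $M$ numerator exponents are divisible by $e$, since $N$ is invertible mod $e$ and $i$ runs over $Me$ consecutive integers. Exactly $M$ denominator exponents are divisible by $e$, since $e\mid a_N(k)\Leftrightarrow e\mid k$. By (i) and (ii) the quotient is a unit of $S$. $\square$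

## Leading terms and dominance

Lemma 7 controls $f[Y_n]$. We now see that this is, up to the standard involution, the coefficient of $h_n^m$ in (10).

**Lemma 8.** For $\mu\vdash m$, $s_\mu[h_n]\in\sum_{\kappa\vdash mn,\ \ell(\kappa)\le m}\mathbb Zh_\kappa$, where $\ell(\kappa)$ is the number of parts. The coefficient of $h_n^m$ is $\langle\chi^\mu,\mathrm{sgn}^n\rangle$ (scalar product of characters of $\mathfrak S_m$): it is $1$ if $\mu=(m)$ and $n$ is even, or $\mu=(1^m)$ and $n$ is odd, and $0$ otherwise.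

*Proof.* We have $\sum_np_k[h_n]\xi^{kn}=\prod_{\omega^k=1}H(\omega\xi)$, as both sides are $\prod_i(1-x_i^k\xi^k)^{-1}$ in the variables $x_i$. So $p_k[h_n]$ is a combination of $h_\kappa$ with $\ell(\kappa)\le k$, and $h_n^k$ occurs only by taking $h_n$ from each factor, with coefficient $\prod_\omega\omega^n=(-1)^{(k-1)n}$. Multiplying, $p_\rho[h_n]$ for $\rho\vdash m$ involves only $h_\kappa$ with $\ell(\kappa)\le m$, and $h_n^m$ has coefficient $\varepsilon_\rho^n$, where $\varepsilon_\rho=(-1)^{m-\ell(\rho)}$ is the sign. Now $s_\mu=\sum_\rho z_\rho^{-1}\chi^\mu_\rho p_\rho$ gives the coefficient $\sum_\rho z_\rho^{-1}\chi^\mu_\rho\varepsilon_\rho^n$. The coefficients are integers because $s_\mu[h_n]\in\Lambda$ and the $h_\kappa$ form a $\mathbb Z$-basis of $\Lambda$. $\square$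

(For $n=1$, $m=2$: $s_{(2)}[h_1]=h_2$ and $s_{(1^2)}[h_1]=h_1^2-h_2$, and indeed $h_1^2$ occurs only in the second.)

By (10) and Lemma 8, the coefficient of $h_n^m$ in $f[Y_nh_n]$ is $\theta_{(m)}(f)=f[Y_n]$ for $n$ even, and $\theta_{(1^m)}(f)=\sum_\rho f_\rho\varepsilon_\rho p_\rho[Y_n]=(\omega f)[Y_n]$ for $n$ odd, where $\omega$ is the standard involution, $\omega p_\rho=\varepsilon_\rho p_\rho$. By Lemma 7, applied to $f$ or to $\omega f$, choose $f_{n,m}\in\Lambda_{\mathscr A,m}$, with $f_{n,0}=1$, such that this coefficient times $J_n(m)$ equals $1$. By Lemmas 6 and 8,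
$$\varphi^{-1}\big(J_n(m)f_{n,m}[Z_n]\big)\in h_n^m+\sum_{\kappa\vdash mn,\ \ell(\kappa)\le m,\ \kappa\ne(n^m)}\mathscr A\,h_\kappa .\tag{13}$$
Every such $\kappa$ strictly dominates $(n^m)$: for $i\le m$ the first $i$ of its at most $m$ parts sum to at least $i$ times the average $n$. In the example $\ell=2$, $n=1$, $m=2$ we may take $f=-q^{-1}e_2$ in Lemma 7, so $f_{1,2}=\omega f=-q^{-1}h_2$, which is the $x_{(1^2)}$ found above.

## The determinant of $\varphi$, and the proof of Theorem B

**Lemma 9.** $\det(\varphi|_{\Lambda_{\mathscr A,s}})=\prod_{\lambda\vdash s}I^v_\ell(\lambda)$.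

*Proof.* There are $|\mathsf{Par}(s-nk)|$ partitions of $s$ with $m_n\ge k$ (remove $k$ parts equal to $n$). So for any weights $w(n,k)$,
$$\prod_{\lambda\vdash s}\prod_n\prod_{k\le m_n(\lambda)}w(n,k)=\prod_{n,k\ge1}w(n,k)^{|\mathsf{Par}(s-nk)|},$$
with $|\mathsf{Par}(j)|=0$ for $j<0$. In the basis $p_\lambda$ of $\Lambda_{\mathbb K,s}$, $\det\varphi$ is this product for $w(n,k)=\frac{1-q^{\ell n}}{1-q^n}$, and $\prod_\lambda I^v_\ell(\lambda)$ is the product for $w(n,k)=\frac{1-q^{\ell k}}{1-q^{g_na_{N_n}(k)}}$. Grouping by $L=nk$, it suffices to show for each $L\ge1$ that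
$$\prod_{n\mid L}\frac{1-q^{\ell n}}{1-q^n}=\prod_{nk=L}\frac{1-q^{\ell k}}{1-q^{g_na_{N_n}(k)}} .$$
The numerators agree. For the denominators, $n\mapsto g_n\,a_{N_n}(L/n)$ is a bijection on the divisors of $L$. To see this, let $p$ be a prime, $\rho=\nu_p(\ell)$, $X=\nu_p(L)$, $x=\nu_p(n)$. If $x<\rho$, then $p\mid N_n$, so $a_{N_n}(L/n)$ is prime to $p$ and the image has $p$-exponent $\nu_p(g_n)=x$. If $x\ge\rho$, then $p\nmid N_n$, and the image has $p$-exponent $\rho+(X-x)$. The map fixing each $x<\rho$ and sending $x\mapsto\rho+X-x$ for $\rho\le x\le X$ is a bijection of $\{0,\dots,X\}$, for each $p$ separately. $\square$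

*Proof of Theorem B.* For $\lambda\vdash s$ put $x_\lambda=\prod_nf_{n,m_n(\lambda)}[Z_n]\in\Lambda_{\mathscr A,s}$ and $b_\lambda=\varphi^{-1}(I^v_\ell(\lambda)x_\lambda)$.

**Step 1: the $b_\lambda$ are unitriangular in the $h_\kappa$.** Since $\varphi$ is an algebra map, (13) shows that $b_\lambda$ is a product over $n$ of elements of $h_{(n^{m_n})}+\sum\mathscr Ah_\kappa$ with $\kappa\rhd(n^{m_n})$, where $m_n=m_n(\lambda)$. If $\kappa^{(n)}\unrhd(n^{m_n})$ for all $n$, then $\bigcup_n\kappa^{(n)}\unrhd\lambda$, with equality only if all are equalities: conjugation reverses dominance and turns unions into sums of partitions, and for sums both assertions are clear from partial sums. Hence $b_\lambda\in h_\lambda+\sum_{\kappa\rhd\lambda}\mathscr Ah_\kappa$, and the matrix $\mathcal B$ of $(b_\lambda)$ in the basis $(h_\kappa)$ is unitriangular over $\mathscr A$ for any total order refining dominance. So $\det\mathcal B=1$.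

**Step 2: the determinant makes the $x_\lambda$ a basis.** Let $\mathcal X$ be the matrix of $(x_\lambda)$ and $[\varphi]$ that of $\varphi$ in the basis $(h_\kappa)$; both have entries in $\mathscr A$. By definition $\varphi(b_\lambda)=I^v_\ell(\lambda)x_\lambda$, that is,
$$[\varphi]\,\mathcal B=\mathcal X\,\mathrm{diag}(I^v_\ell(\lambda))_{\lambda\vdash s} .\tag{14}$$
Take determinants. By Lemma 9, and since $\prod_\lambda I^v_\ell(\lambda)\ne0$, $\det\mathcal X=1$. Hence $\mathcal X,\mathcal B\in GL(\mathscr A)$ and $[\varphi]=\mathcal X\,\mathrm{diag}(I^v_\ell(\lambda))\,\mathcal B^{-1}$. This proves Theorem B. $\blacksquare$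

*Proof of Theorem A.* By (9) the graded Cartan matrix of any block of weight $d$ is equivalent to the direct sum of $u(\ell-2,d-s)$ copies of $\varphi|_{\Lambda_{\mathscr A,s}}$, $0\le s\le d$. By Theorem B each copy is equivalent to $\mathrm{diag}(I^v_\ell(\lambda))_{\lambda\vdash s}$, and for $s=0$ these are $1$'s. This is Theorem A. For $\ell=p^r$ we have $I^v_{p^r}(\lambda)=I^v_{p,r}(\lambda)$ up to units, and (2) follows for all $p$, $r$ and $d$. $\blacksquare$
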